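\title{Critical values of Morse functions and of functions with isolated critical points}

\begin{abstract}
For a closed connected manifold $M$, let $\mu(M)$ be the least number of critical values of a Morse function on $M$, and let $\iota(M)$ be the least number of critical values of a smooth function with isolated critical points. We show that $\mu(M)/\iota(M)$ is unbounded: there are manifolds with $\iota(M)=3$ and $\mu(M)$ arbitrarily large. The denominator $3$ is the smallest possible, and the supremum of the ratio over $m$-manifolds grows linearly in $m$. The manifolds are glued from four discs; the lower bounds for $\mu$ come from long composites of Steenrod squares and of the operation $\psi^3-1$ in mod $2$ $K$-theory.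
\end{abstract}

\section{The question and the results}

Throughout, $M$ is a nonempty, connected, closed smooth manifold. For a smooth function $f\colon M\to\mathbb{R}$ let $\operatorname{critval}(f)$ be its set of critical values, and put
\[
\mu(M)=\min_{f\ \text{Morse}}|\operatorname{critval}(f)|,\qquad
\iota(M)=\min_{f\ \text{with isolated critical points}}|\operatorname{critval}(f)|.
\]
The sublevel set $\{f\le a\}$ does not change while $a$ runs through regular values. So $|\operatorname{critval}(f)|$ counts the stages in which $f$ assembles $M$, however many pieces are added at each stage. A Morse function may only add cells; a function with degenerate critical points may add more complicated pieces. The ratio $\mu/\iota$ measures how many stages this freedom saves.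

Nondegenerate critical points are isolated, so $\iota\le\mu$. For a commutative ring $R$, the \emph{cup length} $\operatorname{cl}_R(M)$ is the largest $k$ for which there are classes $\alpha_1,\dots,\alpha_k\in H^{>0}(M;R)$ with $\alpha_1\cup\dots\cup\alpha_k\ne0$. It is known that
\begin{equation}\label{eq:known}
\operatorname{cl}_R(M)\le\mu(M)\le\dim M+1 .
\end{equation}
The upper bound comes from self-indexing Morse functions, whose value at each critical point is the index of that point. It is also known that, locally, the number of critical values of a Morsification of a degenerate critical point can be arbitrarily large. The following global question is posed in \cite{HHL}.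

\begin{quote}
\emph{Is there a sequence of closed connected manifolds $M_n$ for which $\mu(M_n)/\iota(M_n)$ is unbounded?}
\end{quote}

The simplest manifolds suggest the answer no. On a sphere, $\mu=\iota=2$. On every other closed surface, $\mu\le3$ by \eqref{eq:known} and $\iota\ge3$ by Proposition~\ref{prop:two}, so the ratio is again $1$. Cup products bound $\iota$ as well as $\mu$: Proposition~\ref{prop:cup} gives $\iota\ge\operatorname{cl}_R+1$. Hence $\mu=\iota=m+1$ on the torus $T^m$ and on $\mathbb{RP}^m$, and in general the lower bound in \eqref{eq:known} cannot separate the two invariants. Nevertheless the answer is yes.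

\begin{theorem}\label{thm:A}
For every $n\ge1$ there is a closed connected manifold $M_n$ of dimension $2^{n+1}+1$ with $\iota(M_n)=3$ and $\mu(M_n)\ge n+3$. Hence $\mu(M_n)/\iota(M_n)\ge(n+3)/3\to\infty$.
\end{theorem}

The second theorem shows that the denominator $3$ is optimal and finds the order of growth in the dimension.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If $\iota(M)\le2$, then $\mu(M)/\iota(M)\le5/2$. So $3$ is the smallest denominator for which the ratio can be unbounded. Consequently $\mu(M)/\iota(M)\le(\dim M+1)/3$ whenever $\dim M\ge7$.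
\item[(2)] For every $m\ge29$ there is a closed connected $m$-manifold $M$ with $\iota(M)=3$ and $\mu(M)>\frac{m+3}{32}+2$. If $m=2^{s+2}-3$ with $s\ge3$, one can achieve $\mu(M)\ge\frac{m+3}{16}+2$.
\end{enumerate}
\end{theorem}

Thus for $m\ge29$ the supremum of $\mu(M)/\iota(M)$ over $m$-manifolds lies between $\frac{m+67}{96}$ and $\frac{m+1}{3}$: it grows exactly linearly in $m$. We do not determine the optimal constant.

The idea is the following. Passing an isolated degenerate critical point can attach the cone on a complicated space $V$; if the cone is attached to a disc, the result is the suspension $\Sigma V$, built in a single stage. Passing a Morse critical level attaches cells that do not meet one another, so no cohomology operation can connect two cells of the same level. Cup products vanish on $\Sigma V$, but stable operations survive suspension. If $\Sigma V$ carries a nonzero composite of $\ell$ operations, a Morse function needs a new level for each of them.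

Section~\ref{sec:iota} bounds $\iota$ from below and proves Theorem~\ref{thm:B}(1). Section~\ref{sec:construction} builds closed manifolds with $\iota=3$ that retract onto a copy of $\Sigma V$. Section~\ref{sec:morse} treats by hand a $5$-manifold with $\mu>\iota$ and then proves the general lower bound for $\mu$, which Sections~\ref{sec:sq} and~\ref{sec:adams} apply.

\section{Lower bounds for $\iota$}\label{sec:iota}

Let $f$ have isolated critical points. The critical set is compact and discrete, hence finite. Fix a Riemannian metric and let $\phi_t$ be the flow of $-\nabla f$. Along a nonconstant orbit $f$ strictly decreases. The limit set of an orbit as $t\to+\infty$, or as $t\to-\infty$, is a nonempty connected set of critical points, so here it is a single critical point.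

\begin{proposition}\label{prop:cup}
For every coefficient ring $R$ we have $\iota(M)\ge\operatorname{cl}_R(M)+1$.
\end{proposition}

\begin{proof}
Let $f$ have critical values $c_1<\dots<c_k$. Choose $a_0<c_1<a_1<\dots<c_k<a_k$ and put $X_i=\{f\le a_i\}$, so $X_0=\emptyset$ and $X_k=M$. We show: if $\xi\in H^*(M;R)$ vanishes on $X_{i-1}$ and $\alpha$ has positive degree, then $\alpha\cup\xi$ vanishes on $X_i$. Starting from $\xi=1$, this makes every product of $k$ classes of positive degree zero.

Let $G$ be the open set of points whose orbit enters $\{f<a_{i-1}\}$. Flowing each point until it first lies in $X_{i-1}$ deforms $G$ into $X_{i-1}$; the time needed is continuous because $a_{i-1}$ is a regular value. So $\xi|_G=0$. The set $S=X_i\setminus G$ is compact and $\phi_t(S)\subset S$ for $t\ge0$. A point of $\bigcap_{t\ge0}\phi_t(S)$ has its whole orbit in $f^{-1}[a_{i-1},a_i]$; both of its limits lie on the level $c_i$, so the point is critical. Let $U$ be a union of disjoint open discs about the critical points of level $c_i$. The compact sets $\phi_t(S)$ are nested with intersection in $U$, so $\phi_T(S)\subset U$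 for some $T$. The class $\alpha$ vanishes on $G'=\phi_{-T}(U)$, a disjoint union of discs, and $X_i\subset G\cup G'$. The relative cup product $H^*(M,G')\otimes H^*(M,G)\to H^*(M,G\cup G')$ shows that $\alpha\cup\xi$ vanishes on $G\cup G'$.
\end{proof}

To keep the denominator small we must know which manifolds have $\iota\le2$. On these nothing can be gained.

\begin{proposition}\label{prop:two}
If $\iota(M)\le2$, then $M$ is a point or a homotopy sphere, and $\mu(M)/\iota(M)\le5/2$.
\end{proposition}

\begin{proof}
Let $m=\dim M$. If $m=0$, then $M$ is a point and $\mu=\iota=1$. If $m\ge1$, a function with isolated critical points is not constant, so its minimum and maximum differ and $\iota(M)=2$. If $m=1$, then $M=S^1$ and $\mu=2$.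

Let $m\ge2$, and let $f$ have isolated critical points and only the critical values $a=\min f<b=\max f$. All points of $f^{-1}(a)$ and $f^{-1}(b)$ are critical, so both sets are finite. An orbit that starts in $M\setminus f^{-1}(b)$ converges to a critical point of value less than $b$, that is, to a point of $f^{-1}(a)$. We claim that the basin of each $p\in f^{-1}(a)$ is open. Let $D$ be a closed coordinate ball about $p$ with no other critical point, and let $a'=\min_{\partial D}f>a$. A forward orbit that starts in the open set $U=\{x\in\operatorname{int}D: f(x)<a'\}$ cannot reach $\partial D$; it stays in $U$ and converges to $p$. So the basin is the increasing union $\bigcup_{t\ge0}\phi_{-t}(U)$, which is open.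

Thus $M\setminus f^{-1}(b)$ is the disjoint union of the open basins. It is connected, because $m\ge2$ and $f^{-1}(b)$ is finite. Hence $f^{-1}(a)$ is a single point $p$, and, applying this to $-f$, $f^{-1}(b)$ is a single point $p'$. The basin of $p$ is $M\setminus\{p'\}$. A compact subset of it lies in some $\phi_{-T}(U)$, so the flow carries it, inside the basin, into the ball $D\subset M\setminus\{p'\}$. Therefore all homotopy groups of $M\setminus\{p'\}$ vanish, and likewise those of $M\setminus\{p\}$. The intersection $M\setminus\{p,p'\}$ is connected, so $\pi_1(M)=1$ by van Kampen's theorem. Since $H_i(M,M\setminus\{p'\})=0$ for $i\ne m$, the map $H_i(M\setminus\{p'\})\to H_i(M)$ is onto for $i\le m-1$, and $\tilde H_i(M)=0$ for $i<m$. The map $M\to S^m$ that collapses the complement of a disc is then a homology isomorphism of simply connected complexes, hence a homotopy equivalence.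

It remains to bound $\mu(M)$. For $m=2$, $M$ is diffeomorphic to $S^2$ by the classification of surfaces; for $m=3$ to $S^3$ by Perelman's theorem; for $m=5$ to $S^5$ by the results of Kervaire--Milnor and Smale, see \cite[\S9]{MilnorH}. For $m\ge6$, Smale's theorem \cite[\S9]{MilnorH} shows that $M$ is a twisted sphere, two discs glued by a diffeomorphism of their boundaries, and such a manifold carries a Morse function with two critical points. So $\mu(M)=2$ for $m\ne4$. For $m=4$ we use \eqref{eq:known}: $\mu(M)\le5$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]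
The first statement is Proposition~\ref{prop:two}. If $\iota(M)\ge3$, then $\mu(M)/\iota(M)\le(\dim M+1)/3$ by \eqref{eq:known}. If $\iota(M)\le2$ and $\dim M\ge7$, then $\mu(M)/\iota(M)\le5/2\le8/3\le(\dim M+1)/3$.
\end{proof}

\section{Functions with three critical values}\label{sec:construction}

\subsection*{The local model}
Let $m\ge2$, and let $N\subset S^{m-1}$ be a compact submanifold of codimension $0$ with boundary, with $\emptyset\ne N\ne S^{m-1}$. Let $N'$ be the closure of the complement. Choose a smooth $g\colon S^{m-1}\to\mathbb{R}$ with regular value $0$ and $N=\{g\le0\}$: take an increasing function of the normal coordinate in a two-sided collar of $\partial N$, cut off to the constants $-1$ and $1$. Then $N'=\{g\ge0\}$. Extend $g$ to $\mathbb{R}^m\setminus0$ as a function constant on rays. With $r=|x|$ put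
\[
w(r)=e^{-1/r^2},\qquad q(x)=w(r)\,g(x),\qquad q(0)=0 .
\]
The $k$-th derivatives of $g$ are $O(r^{-k})$, while $w$ and its derivatives vanish at $0$ faster than any power of $r$. So $q$ is smooth on $\mathbb{R}^m$, and all its derivatives vanish at $0$. For $r>0$ we have $dq=w'g\,dr+w\,dg$ with $w,w'>0$; the form $dg$ kills the radial direction, and $g$ and $dg$ have no common zero. Hence $0$ is the only critical point of $q$, and $\{q\le0\}$ is the cone over $N$. For a nondegenerate critical point of index $\lambda$ the corresponding set is the cone over a neighborhood of an equatorial $S^{\lambda-1}$; here $N$ is arbitrary.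

\subsection*{Closing up}
The difficulty is to place this model in a closed manifold without creating further critical levels. View the boundary of a disc as the union of two faces $N$ and $N'$. Take four copies of the disc and reflect in both faces, as in Figure~\ref{fig:four}. One copy will contain the maximum and one the minimum; the other two will contain critical points modeled on $q$ and $-q$, on the same level. To obtain a smooth manifold we describe the faces by equations $A=0$ and $B=0$ and adjoin square roots of $A$ and $B$. Put
\[
\gamma(r)=1-r^2,\qquad A=\gamma+q,\qquad B=\gamma-q,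
\]
\[
M(N)=\{(x,u,v)\in\mathbb{R}^m\times\mathbb{R}\times\mathbb{R}:\ u^2=A(x),\ v^2=B(x)\},\qquad f=u+v .
\]
We write $SY$ for the unreduced and $\Sigma Y$ for the reduced suspension of $Y$; for a pointed CW complex they are homotopy equivalent.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node[draw,circle,fill=gray!20] (t) at (0,1.6) {$\Omega_{++}$};
\node[draw,circle,fill=gray!20] (l) at (-2.2,0) {$\Omega_{-+}$};
\node[draw,circle] (r) at (2.2,0) {$\Omega_{+-}$};
\node[draw,circle] (b) at (0,-1.6) {$\Omega_{--}$};
\draw (t) -- node[above left] {$N$} (l);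
\draw (t) -- node[above right] {$N'$} (r);
\draw (l) -- node[below left] {$N'$} (b);
\draw (r) -- node[below right] {$N$} (b);
\node at (4.6,1.6) {$f=2$};
\node at (4.6,0) {$f=0$};
\node at (4.6,-1.6) {$f=-2$};
\end{tikzpicture}
\caption{The manifold $M(N)$ is the union of four $m$-discs, indexed by the signs of $u$ and $v$. The boundary sphere of each disc is $N\cup N'$, and an edge shows the face along which two discs are glued. The critical points of $f=u+v$ are the four centers, with the values shown on the right. The two shaded discs form $W\simeq SN$.}
\label{fig:four}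
\end{figure}

\begin{proposition}\label{prop:construction}
Let $M=M(N)$ and $W=M\cap\{v\ge0\}$.
\begin{enumerate}
\item[(a)] $M$ is a closed connected smooth $m$-manifold.
\item[(b)] The critical points of $f$ are the four points $(0,\pm1,\pm1)$, and its critical values are $-2,0,2$.
\item[(c)] $W\ne M$ is a compact submanifold of codimension $0$ with boundary, $W$ is a retract of $M$, and $W\simeq SN$.
\end{enumerate}
\end{proposition}

\begin{proof}
On $M$ we have $u^2+v^2=2\gamma$, that is, $u^2+v^2+2|x|^2=2$. So $M$ is compact and $\gamma\ge0$ on $M$. For $r>0$ we have $\gamma'<0$ and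
\begin{equation}\label{eq:dAdB}
dA=(\gamma'+w'g)\,dr+w\,dg,\qquad dB=(\gamma'-w'g)\,dr-w\,dg,\qquad dA\wedge dB=-2\gamma'w\,dr\wedge dg .
\end{equation}
Thus $dA$ and $dB$ are linearly independent where $r>0$ and $dg\ne0$; and where $dg=0$ we have $g\ne0$. The linear combinations of the differentials of the two defining functions $A-u^2$ and $B-v^2$ are the covectors
\begin{equation}\label{eq:conormal}
\lambda\,dA+\nu\,dB-2\lambda u\,du-2\nu v\,dv,\qquad\lambda,\nu\in\mathbb{R}.
\end{equation}

\emph{Smoothness.} Suppose that \eqref{eq:conormal} vanishes at a point of $M$ with $(\lambda,\nu)\ne0$. Then $\lambda u=\nu v=0$ and $\lambda\,dA+\nu\,dB=0$. If $u,v\ne0$, then $\lambda=\nu=0$, a contradiction. If $u=0\ne v$, then $\nu=0$, so $dA=0$. Here $A=0<B$, so $x\ne0$ (as $A(0)=1$) and $\gamma=(A+B)/2>0$. From $0=A=\gamma+wg$ we get $g<0$, so the radial coefficient $\gamma'+w'g$ of $dA$ is negative, a contradiction. If $v=0\ne u$, then $dB=0$, while $0=B=\gamma-wg$ gives $g>0$ and $\gamma'-w'g<0$, a contradiction. If $u=v=0$, then $\gamma=q=0$, so $r=1$ and $g=0$. Then $dg\ne0$, so $dA$ and $dB$ are independent, a contradiction.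 Hence $M$ is a regular level set of dimension $m$, and \eqref{eq:conormal} describes its conormal space.

\emph{Critical points.} A point of $M$ is critical for $f$ if and only if $du+dv$ has the form \eqref{eq:conormal}, that is, $-2\lambda u=-2\nu v=1$ and $\lambda\,dA+\nu\,dB=0$ for some $\lambda,\nu$. Equivalently, $u,v\ne0$ and $v\,dA+u\,dB=0$. At $x=0$ we have $dA=dB=0$ and $A=B=1$, which gives the four points in (b). Let $x\ne0$. If $dg\ne0$, independence of $dA$ and $dB$ forces $u=v=0$, which is excluded. If $dg=0$, then $g\ne0$ and the condition reads $v(\gamma'+w'g)=-u(\gamma'-w'g)$. Square it and use $v^2=\gamma-wg$, $u^2=\gamma+wg$: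
\begin{align*}
0&=(\gamma-wg)(\gamma'+w'g)^2-(\gamma+wg)(\gamma'-w'g)^2\\
&=\gamma\cdot4\gamma'w'g-wg\cdot2(\gamma'^2+w'^2g^2)
=2g\,\bigl[\,2\gamma\gamma'w'-w(\gamma'^2+w'^2g^2)\bigr].
\end{align*}
The bracket is negative, because $\gamma\ge0$, $\gamma'<0$ and $w,w'>0$. This contradiction proves (b); it is the point where $\gamma$ must decrease while $w$ increases.

\emph{The four discs.} The image of $M$ in $\mathbb{R}^m$ is $\Omega=\{A\ge0,\ B\ge0\}=\{\gamma\ge|q|\}$, which lies in the unit ball. The function $\gamma/w=(1-r^2)e^{1/r^2}$ is a decreasing homeomorphism $(0,1]\to[0,\infty)$. So $x\ne0$ lies in $\Omega$ if and only if $r\le\varrho(x/|x|)$, where $\varrho=(\gamma/w)^{-1}\circ|g|$ is continuous and positive on $S^{m-1}$. Radial rescaling by $1/\varrho$ is a homeomorphism $\Omega\cong D^m$. For $r<\varrho$ we have $\gamma>|q|$, so $A,B>0$. For $r=\varrho$ we have $\gamma=w|g|$, so $A=w(|g|+g)$ vanishes exactly where $g\le0$, and $B=w(|g|-g)$ vanishes exactly where $g\ge0$. Thus the homeomorphism carries $\Omega\cap\{A=0\}$ to $N$ and $\Omega\cap\{B=0\}$ to $N'$.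

For signs $\epsilon,\delta$ let $\Omega_{\epsilon\delta}=M\cap\{\epsilon u\ge0,\ \delta v\ge0\}$. Projection to $x$ is a homeomorphism $\Omega_{\epsilon\delta}\to\Omega$ with inverse $x\mapsto(x,\epsilon\sqrt A,\delta\sqrt B)$. Two discs that differ in the sign of $u$ meet along $u=0$, a copy of $N$; two that differ in the sign of $v$ meet along a copy of $N'$. Both sets are nonempty, so $M$ is connected, and (a) is proved.

\emph{The half $W$.} At a point with $v=0$ the covector \eqref{eq:conormal} has no $dv$-component, so it cannot equal $dv$. Hence $0$ is a regular value of $v|_M$, and $W$ is a compact submanifold with boundary. It omits $(0,1,-1)$, and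
\[
\rho\colon M\to W,\qquad\rho(x,u,v)=(x,u,|v|)
\]
is a retraction. Finally $W=\Omega_{++}\cup\Omega_{-+}\cong D^m\cup_ND^m$. Triangulate $S^{m-1}$ with $N$ as a subcomplex and regard $D^m$ as the cone on $S^{m-1}$. The cone $CN$ is a contractible subcomplex of the contractible complex $D^m$, hence a deformation retract by a homotopy that fixes $CN$ pointwise. These homotopies on the two discs fix $N$, so together they retract $W$ onto $CN\cup_NCN=SN$.
\end{proof}

Near $(0,1,1)$ the function $f=\sqrt{\gamma+q}+\sqrt{\gamma-q}$ has the Taylor series of $2\sqrt{1-r^2}$, so the maximum is nondegenerate, and so is the minimum. Near $(0,1,-1)$ we have $f=\sqrt A-\sqrt B=2q/(\sqrt A+\sqrt B)$, which has the sign of $q$; near $(0,-1,1)$, $f$ has the sign of $-q$.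

\begin{example}
Let $m=2$ and let $N$ consist of $k$ disjoint arcs. Then $M(N)$ is glued from four $2k$-gons, with $4k$ edges and $2k$ vertices (the points $u=v=0$), so $\chi=4-2k$. As a regular level set, $M(N)$ is orientable; its genus is $k-1$. At each middle critical point the set $\{f\le0\}$ consists of $k$ sectors.
\end{example}

\begin{remark}\label{rem:middle}
The middle level of $f$ creates all of the topology of $M$ below the top cell. Indeed, $M\setminus\{(0,1,1)\}$ retracts radially onto $\Omega_{--}\cup\Omega_{+-}\cup\Omega_{-+}$. Collapsing the disc $\Omega_{--}$, which contains $\Omega_{+-}\cap\Omega_{-+}$, gives $D^m/N\vee D^m/N'\simeq SN\vee SN'$.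
\end{remark}

\begin{corollary}\label{cor:V}
Let $V\subset S^{m-1}$ be a closed connected submanifold with $1\le\dim V\le m-2$, let $N$ be a closed tubular neighborhood of $V$, and let $M=M(N)$. Then $\iota(M)=3$ and $W\simeq\Sigma V$.
\end{corollary}

\begin{proof}
$N$ is a disc bundle over $V$ with nonempty boundary, so $N\simeq V$ and $N\ne S^{m-1}$. Proposition~\ref{prop:construction} gives $W\simeq\Sigma V$ and $\iota(M)\le3$. Let $d=\dim V$. Then $H^{d+1}(W;\mathbb{F}_2)\cong H^d(V;\mathbb{F}_2)\ne0$, and $\rho^*$ embeds this group in $H^{d+1}(M;\mathbb{F}_2)$, where $0<d+1<m$. So $M$ is neither a point nor a homotopy sphere, and $\iota(M)\ge3$ by Proposition~\ref{prop:two}.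
\end{proof}

By Proposition~\ref{prop:cup} these manifolds have cup length at most $2$, so a different lower bound for $\mu$ is needed.

\section{A lower bound for Morse functions}\label{sec:morse}

Let $f$ be a Morse function on $M$ with critical values $c_1<\dots<c_k$. Choose $a_0<c_1<a_1<\dots<c_k<a_k$ and put $X_i=\{f\le a_i\}$, so $X_0=\emptyset$ and $X_k=M$. By \cite[Theorems 3.1 and 3.2, Remark 3.3]{MilnorM}, up to homotopy $X_i$ arises from $X_{i-1}$ by attaching one cell of dimension $\lambda$ for each critical point of index $\lambda$ on the level $c_i$, and all attaching maps go to $X_{i-1}$. Consequently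
\begin{equation}\label{eq:wedge}
X_i/X_{i-1}\ \text{ is homotopy equivalent to a finite wedge of spheres of dimensions }\ge0 .
\end{equation}
Here and below $X/\emptyset=X_+$ denotes $X$ with a disjoint base point. The level $c_1$ consists of minima, so $X_1$ is a disjoint union of discs; the level $c_k$ consists of maxima, so the closure of $M\setminus X_{k-1}$ is a disjoint union of discs.

\subsection*{The first gap}
Suppose $k\le3$ and $m=\dim M\ge1$. We claim that $H_i(M;\mathbb{Z})$ is torsion-free for $i\le m-2$. Since $H_i(M,X_{k-1})=0$ for $i\ne m$, we have $H_i(M)\cong H_i(X_{k-1})$ in this range. If $k=2$, then $X_{k-1}$ is a union of discs. If $k=3$, then $X_2$ is obtained from $X_1$, which is equivalent to a finite set, by attaching cells. A cell of dimension $\ge2$ has a connected boundary sphere, so its attaching map is homotopic to a constant. Hence $X_2$ is equivalent to a graph with spheres attached at vertices, and its homology is free.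

Now embed $V=\mathbb{RP}^2$ in $\mathbb{R}^4\subset S^4$ and let $M_1$ be the $5$-manifold of Corollary~\ref{cor:V}. Since $W$ is a retract, $H_2(M_1)$ contains $H_2(\Sigma\mathbb{RP}^2)=H_1(\mathbb{RP}^2)=\mathbb{Z}/2$. So $\mu(M_1)\ge4$, while $\iota(M_1)=3$.

The space $\Sigma\mathbb{RP}^2$ has a $3$-cell attached to a $2$-sphere by a map of degree $2$. A Morse function must create the $2$-cell first and the $3$-cell on a later level, and neither can appear on the bottom or the top level. In mod $2$ cohomology the link between the two cells is the operation $Sq^1$, which detects $\mathbb{Z}/2$-torsion. To force more levels we need longer chains of such links, and a bookkeeping device that does not depend on a particular cell structure. The device is the filtration of the cohomology of $M$ by the sublevel sets.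

\subsection*{The filtration argument}
Let $\tilde h$ be a contravariant functor from pointed finite CW complexes and pointed homotopy classes of maps to abelian groups. Assume that $\tilde h$ is \emph{half exact}: for each pointed pair $(Y,Z)$ the sequence $\tilde h(Y/Z)\to\tilde h(Y)\to\tilde h(Z)$ is exact. For a finite CW pair put $h(X,X')=\tilde h(X/X')$ and $h(X)=h(X,\emptyset)=\tilde h(X_+)$. For $X''\subset X'\subset X$ we have $(X/X'')/(X'/X'')=X/X'$, so
\begin{equation}\label{eq:triple}
h(X,X')\to h(X,X'')\to h(X',X'')\quad\text{is exact.}
\end{equation}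
An \emph{operation} is a natural additive transformation $\theta\colon\tilde h\to\tilde h$. We call it \emph{null on spheres} if $\theta=0$ on $\tilde h(Y)$ for every finite wedge $Y$ of spheres of dimensions $\ge0$. All this applies to $W$ and to $X_0\subset X_1\subset\dots\subset X_k$, since these compact manifolds can be triangulated compatibly.

\begin{lemma}\label{lem:main}
Let $M$ be a closed connected manifold of dimension $m\ge2$, and let $W\subsetneq M$ be a compact submanifold of codimension $0$ with inclusion $j$. Let $z\in h(M)$ restrict to $0$ at points, and let $\theta_1,\dots,\theta_\ell$ ($\ell\ge0$) be operations null on spheres with $j^*(\theta_\ell\cdots\theta_1z)\ne0$. Then $\mu(M)\ge\ell+3$.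
\end{lemma}

\begin{proof}
Let $f$ be a Morse function with critical values $c_1<\dots<c_k$; here $k\ge2$. We first move $W$ below the top level. The set $Q=f^{-1}(c_k)$ is finite and $M\setminus W$ is open and nonempty. Since $M$ is connected and $m\ge2$, there is a diffeotopy $\Phi_t$ of $M$ with $\Phi_0=\mathrm{id}$ and $\Phi_1(Q)\subset M\setminus W$. Then $j'=\Phi_1^{-1}\circ j$ is homotopic to $j$ and its compact image misses $Q$, so $\max(f\circ j')<c_k$. Choose the $a_i$ with $a_{k-1}>\max(f\circ j')$; then $j'(W)\subset X_{k-1}$.

Let $F_i=\ker\bigl(h(M)\to h(X_i)\bigr)$ for $i\le k$ and $F_i=0$ for $i>k$. Then $F_0\supset F_1\supset\dots\supset F_k=0$.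

\emph{Step 1: $\theta F_i\subset F_{i+1}$ if $\theta$ is null on spheres.} For $i\ge k$ there is nothing to prove. Let $i<k$ and $\xi\in F_i$. By \eqref{eq:triple} for $\emptyset\subset X_i\subset M$, the class $\xi$ lifts to $\tilde\xi\in h(M,X_i)$. By naturality, the restriction of $\theta\tilde\xi$ to $h(X_{i+1},X_i)$ is $\theta$ applied to a class in $\tilde h(X_{i+1}/X_i)$, which is $0$ by \eqref{eq:wedge}. By \eqref{eq:triple} for $X_i\subset X_{i+1}\subset M$, the class $\theta\tilde\xi$ comes from $h(M,X_{i+1})$. Hence so does its image $\theta\xi\in h(M)$, and $\theta\xi$ vanishes on $X_{i+1}$.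

\emph{Step 2: $z\in F_1$.} The space $X_1$ is a disjoint union of discs and $M$ is connected, so the inclusion $X_1\to M$ is homotopic to a constant map, and $z$ restricts to $0$ at points.

\emph{Step 3.} By Steps 1 and 2 the class $\zeta=\theta_\ell\cdots\theta_1z$ lies in $F_{\ell+1}$. It does not lie in $F_{k-1}$: if $\zeta$ vanished on $X_{k-1}\supset j'(W)$, then $j^*\zeta=j'^*\zeta=0$. Since the filtration decreases, $\ell+1<k-1$, that is, $k\ge\ell+3$.
\end{proof}

\begin{remark}
The count $\ell+3$ consists of the bottom level, one level on which $z$ can first be nonzero, one level for each operation, and the top level. The two hypotheses that produce the extreme levels cannot be dropped. Without $W\ne M$, take $W=M=\mathbb{RP}^2$, $z$ the generator of $H^1(M;\mathbb{F}_2)$ and $\theta_1=Sq^1$: here $\ell+3=4$ but $\mu\le3$. Without the condition at points, take $M=S^m$, $W$ a disc, $z=1\in H^0(M)$ and $\ell=0$: here $\mu=2$. Nondegeneracy enters Step~1 through \eqref{eq:wedge}. For the function of Section~\ref{sec:construction} the middle level contributes $SN\vee SN'$ instead (Remark~\ref{rem:middle}), and operations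 need not vanish there.
\end{remark}

For the manifolds of Corollary~\ref{cor:V} the lemma takes a simple form. Let $z_0\in h(W)\cong h(\Sigma V)$ restrict to $0$ at points, and put $z=\rho^*z_0$. Then $z$ restricts to $0$ at points and, since $\rho j=\mathrm{id}_W$,
\begin{equation}\label{eq:reduce}
j^*(\theta_\ell\cdots\theta_1z)=\theta_\ell\cdots\theta_1z_0 .
\end{equation}
So it suffices to find a long nonzero composite on $\Sigma V$. The dimension $m$ is then dictated by Whitney's theorem: a closed $d$-manifold, $d\ge1$, embeds smoothly in $\mathbb{R}^{2d}$.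

\section{Steenrod squares: proof of Theorem~\ref{thm:A}}\label{sec:sq}

The Steenrod squares $Sq^i\colon\tilde H^d(Y;\mathbb{F}_2)\to\tilde H^{d+i}(Y;\mathbb{F}_2)$ are natural and additive, satisfy $Sq^d\alpha=\alpha^2$ for $\alpha$ of degree $d$, and commute with the suspension isomorphism $\Sigma\colon\tilde H^d(Y;\mathbb{F}_2)\to\tilde H^{d+1}(\Sigma Y;\mathbb{F}_2)$. Take $\tilde h=\tilde H^*(\,\cdot\,;\mathbb{F}_2)$, which is half exact, with $h(X)=H^*(X;\mathbb{F}_2)$. For $i>0$ the operation $Sq^i$ is null on spheres: the reduced cohomology of a sphere lies in one degree, and a class on a finite wedge is determined by its restrictions to the summands.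

Let $V=\mathbb{RP}^{2^n}$, embedded in $\mathbb{R}^{2^{n+1}}\subset S^{2^{n+1}}$. Put $m=2^{n+1}+1$ and let $M_n$ be the $m$-manifold of Corollary~\ref{cor:V}, so $\iota(M_n)=3$. Recall $H^*(V;\mathbb{F}_2)=\mathbb{F}_2[\alpha]/(\alpha^{2^n+1})$ with $\alpha$ of degree $1$. Let $z_0=\Sigma\alpha\in H^2(\Sigma V;\mathbb{F}_2)$; having positive degree, it restricts to $0$ at points. On $V$ the relation $Sq^{2^i}\alpha^{2^i}=\alpha^{2^{i+1}}$ is mere squaring. On $\Sigma V$ products of classes of positive degree vanish, but stability preserves the relation:
\[
Sq^{2^{n-1}}\cdots Sq^2Sq^1(\Sigma\alpha)=\Sigma\bigl(Sq^{2^{n-1}}\cdots Sq^2Sq^1\alpha\bigr)=\Sigma\bigl(\alpha^{2^n}\bigr)\ne0 .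
\]
This composite has length $n$. By \eqref{eq:reduce} and Lemma~\ref{lem:main}, $\mu(M_n)\ge n+3$. This proves Theorem~\ref{thm:A}. \qed

\section{Adams operations: proof of Theorem~\ref{thm:B}(2)}\label{sec:adams}

In the chain above the degree doubles at each step, so its length is logarithmic in the dimension. For linear growth we use a single operation, iterated many times. The Adams operation $\psi^3$ in complex $K$-theory acts on $\tilde K^0(S^{2i})=\mathbb{Z}$ by $3^i$. This number depends on $i$, so no operation $\psi^3-c$ with $c\in\mathbb{Z}$ is null on all spheres. But $3^i\equiv1\pmod2$. Modulo $2$ the operation $\psi^3-1$ is therefore null on spheres, and for the same reason it commutes with Bott periodicity, which lets us pass from $\Sigma V$ back to $V$. The quotient $\tilde K^0/2$ need not be half exact, so we introduce the coefficients by smashing with a space.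

\subsection*{Facts from $K$-theory}
For a finite complex $X$, $K^0(X)$ is the Grothendieck ring of complex vector bundles, and for pointed $Y$, $\tilde K^0(Y)$ is the kernel of restriction to the base point. We use the following standard facts.
\begin{enumerate}
\item[(K1)] $\tilde K^0$ is homotopy invariant and half exact, and takes finite wedges to direct sums. For a pointed map $e\colon Y\to Z$ with mapping cone $C_e$, it turns the sequence $Y\to Z\to C_e\to\Sigma Y\to\Sigma Z$, whose last map is $\pm\Sigma e$, into an exact sequence. If a subcomplex $Z\subset Y$ is a retract, then $\tilde K^0(Y/Z)\to\tilde K^0(Y)$ is injective.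
\item[(K2)] Bott periodicity: with $\beta$ a generator of $\tilde K^0(S^2)$, the external product $\xi\mapsto\beta\boxtimes\xi$ is an isomorphism $\tilde K^0(Y)\to\tilde K^0(S^2\wedge Y)$. Also $\tilde K^0(S^{2i})=\mathbb{Z}$ and $\tilde K^0(S^{2i+1})=0$.
\item[(K3)] $\psi^3$ is a natural ring endomorphism of $K^0$ with $\psi^3[L]=[L^{\otimes3}]$ for line bundles $L$. It preserves $\tilde K^0$ and external products, and $\psi^3\beta=3\beta$. Hence $\psi^3(\beta\boxtimes\xi)=3\,\beta\boxtimes\psi^3\xi$, and $\psi^3=3^i$ on $\tilde K^0(S^{2i})$.
\item[(K4)] $K^0(\mathbb{CP}^d)=\mathbb{Z}[y]/(y-1)^{d+1}$, where $y$ is the class of the hyperplane line bundle, and $\tilde K^0(\Sigma\mathbb{CP}^d)=0$.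
\end{enumerate}

\subsection*{The functor and the operation}
Let $P=\Sigma\mathbb{RP}^2$, the mapping cone of a map $S^2\to S^2$ of degree $2$. Put
\[
\tilde h(Y)=\tilde K^0(Y\wedge P),\qquad\theta=\psi^3-1 .
\]
Since $(Y/Z)\wedge P=(Y\wedge P)/(Z\wedge P)$, the functor $\tilde h$ is half exact, and $\theta$ is natural and additive by (K3).

\begin{lemma}\label{lem:mod2}
If $\tilde K^0(Y)$ has no element of order $2$, then the pinch map $P\to S^3$ induces an isomorphism $\tilde K^0(Y\wedge S^3)/2\to\tilde h(Y)$ that commutes with $\psi^3$.
\end{lemma}

\begin{proof}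
Smash $S^2\to S^2\to P\to S^3\to S^3$ with $Y$. A map of degree $2$ on a sphere is the sum $\mathrm{id}+\mathrm{id}$ formed with the pinch map to a wedge of two spheres, so after smashing with $Y$ it induces multiplication by $2$ on $\tilde K^0$. By (K1) the sequence
\[
\tilde K^0(Y\wedge S^3)\xrightarrow{\ \pm2\ }\tilde K^0(Y\wedge S^3)\to\tilde h(Y)\to\tilde K^0(Y\wedge S^2)\xrightarrow{\ 2\ }\tilde K^0(Y\wedge S^2)
\]
is exact. The last map is injective because $\tilde K^0(Y\wedge S^2)\cong\tilde K^0(Y)$. So the second map is onto, with kernel $2\tilde K^0(Y\wedge S^3)$. It is induced by a map of spaces, so it commutes with $\psi^3$.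
\end{proof}

For $Y=S^d$ the lemma gives $\tilde h(S^d)=\tilde K^0(S^{d+3})/2$. This is $0$ for even $d$. For odd $d$ it is $\mathbb{Z}/2$, with $\psi^3=3^{(d+3)/2}=1$. As $\tilde h$ takes wedges to sums, $\theta$ is null on spheres. Moreover $h(\mathrm{pt})=\tilde h(S^0)=0$, so every class restricts to $0$ at points.

\subsection*{The computation on $\Sigma\mathbb{CP}^{2^s-1}$}
Let $s\ge3$ and $V=\mathbb{CP}^{2^s-1}$. By (K4), Lemma~\ref{lem:mod2} applies to $Y=\Sigma V$. The shift built into $P$ makes the total number of suspensions even:
\[
\tilde h(\Sigma V)\cong\tilde K^0(S^4\wedge V)/2\cong\tilde K^0(V)/2 ,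
\]
the second isomorphism by applying (K2) twice. Under it, $\psi^3$ on the left corresponds to $9\psi^3=\psi^3$ on the right. (Alternatively, write $\Sigma V\wedge P=S^2\wedge V\wedge\mathbb{RP}^2$ and use the K\"unneth theorem \cite[Corollary 2.7.15]{Atiyah}.) In characteristic $2$ we have $(y-1)^{2^s}=y^{2^s}-1$, so
\[
K^0(V)/2=E:=\mathbb{F}_2[y]/(y^{2^s}-1),
\]
with basis $y^a$, $a\in\mathbb{Z}/2^s$. This is why we chose $\dim_{\mathbb{C}}V=2^s-1$: by (K3), $\psi^3$ induces on $E$ the permutation $\sigma(y^a)=y^{3a}$ of this basis. Since $K^0(V)=\mathbb{Z}\oplus\tilde K^0(V)$, the group $\tilde K^0(V)/2$ is the kernel $I\subset E$ of the ring map $y\mapsto1$. Thus $\tilde h(\Sigma V)\cong I$, with $\theta$ corresponding to $\sigma-1$.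

\begin{lemma}\label{lem:orbit}
Let $\ell=2^{s-2}-1$. Then $(\sigma-1)^\ell(y-1)\ne0$ in $I$.
\end{lemma}

\begin{proof}
First, $3$ has order $2^{s-2}$ in $(\mathbb{Z}/2^s)^\times$. The order is a power of $2$. For $i\ge1$ we have $3^{2^i}=1+2^{i+2}b_i$ with $b_i$ odd: $3^2=1+8$, and squaring gives $b_{i+1}=b_i+2^{i+1}b_i^2$. So $3^{2^i}\equiv1\pmod{2^s}$ first holds for $i=s-2\ge1$, the case $i=0$ failing because $s\ge3$.

In $\mathbb{F}_2[T]$ we have $(T-1)^{2^{s-2}}=T^{2^{s-2}}-1$; dividing by $T-1$ gives $(T-1)^\ell=\sum_{i=0}^{\ell}T^i$. Therefore
\[
(\sigma-1)^\ell(y-1)=\sum_{i=0}^{\ell}\bigl(y^{3^i}-1\bigr)=\sum_{i=0}^{\ell}y^{3^i},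
\]
because the number $2^{s-2}$ of constant terms is even. The exponents $3^i$, $0\le i<2^{s-2}$, are distinct modulo $2^s$, so this is a sum of distinct basis elements.
\end{proof}

For $s=3$ the lemma says $y^3-y\ne0$ in $\mathbb{F}_2[y]/(y^8-1)$. The exponent $\ell$ cannot be raised, since $(\sigma-1)^{\ell+1}=\sigma^{2^{s-2}}-1=0$. As $\dim V=2^{s+1}-2$, the length $\ell$ is about one eighth of the dimension of $V$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $m\ge29=2^5-3$, and let $s\ge3$ be the integer with $2^{s+2}-3\le m<2^{s+3}-3$. By Whitney's theorem $V=\mathbb{CP}^{2^s-1}$ embeds in $\mathbb{R}^{2^{s+2}-4}\subset\mathbb{R}^{m-1}\subset S^{m-1}$. Let $M$ be the $m$-manifold of Corollary~\ref{cor:V}, so $\iota(M)=3$.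

For a pointed complex $Y$, the subspace $S^0\subset Y_+$ formed by the two base points is a retract with $Y_+/S^0=Y$. After smashing with $P$, (K1) shows that $\tilde h(Y)\to h(Y)$ is injective; it commutes with $\theta$. Let $z_0\in h(\Sigma V)\cong h(W)$ be the image of $y-1\in I\cong\tilde h(\Sigma V)$. It restricts to $0$ at points, and $\theta^\ell z_0\ne0$ for $\ell=2^{s-2}-1$ by Lemma~\ref{lem:orbit}. By \eqref{eq:reduce} and Lemma~\ref{lem:main},
\[
\mu(M)\ge\ell+3=2^{s-2}+2 .
\]
Since $m+3<2^{s+3}$, the right side exceeds $\frac{m+3}{32}+2$. If $m=2^{s+2}-3$, it equals $\frac{m+3}{16}+2$.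
\end{proof}

Dividing by $\iota(M)=3$ gives $\mu(M)/\iota(M)>\frac13\bigl(\frac{m+3}{32}+2\bigr)=\frac{m+67}{96}$. With Theorem~\ref{thm:B}(1) this yields the two linear bounds stated after Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{Atiyah}
Atiyah, \emph{K-Theory}.

\bibitem{HHL}
Andrew Hanlon, Jeff Hicks, Oleg Lazarev, \emph{Relating categorical dimensions in topology and symplectic geometry}, arXiv:2308.13677 (2023).

\bibitem{MilnorH}
Milnor, \emph{Lectures on the h-cobordism theorem}.

\bibitem{MilnorM}
Milnor, \emph{Morse Theory}.

\end{thebibliography}
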